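\title{Bounding the mean edit distance of a finite-state transducer is undecidable}

\begin{abstract}
Given a deterministic finite-state transducer $T$, a deterministic finite automaton $P$ and a rational number $d$, one may ask whether the edit distance between $w$ and $T(w)$ is at most $d|w|$ for every nonempty word $w$ that $P$ accepts and on which $T$ is defined. We show that this problem is undecidable. For every fixed rational $d>0$ it is $\Pi^0_1$-complete already for one fixed one-state transducer over $15$ letters, with only $P$ as input. For $d\le 0$ the problem is decidable, and the supremum of the mean edit distance can always be approximated to any precision. In the proof of undecidability, the cost of aligning input and output, viewed as a function of the offset between the two words, serves as the tape of a Turing machine.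
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\Sigma$ be a finite alphabet. We write $\varepsilon$ for the empty word, $|w|$ for the length of a word $w$, and $|w|_a$ for the number of occurrences of the letter $a$ in $w$. A \emph{transducer} $T$ over $\Sigma$ (deterministic, one-way, finite-state) consists of a finite set of states, an initial state $q_0$, a set of final states, and two functions that assign to every state $q$ and letter $a$ a next state $q'$ and an output word $v\in\Sigma^*$; we then write $q\xrightarrow{a/v}q'$. On an input $w=a_1\cdots a_n$ the transducer has a unique run
\[
q_0\xrightarrow{a_1/v_1}q_1\xrightarrow{a_2/v_2}\cdots\xrightarrow{a_n/v_n}q_n .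
\]
If $q_n$ is final, then $T(w)=v_1\cdots v_n$; otherwise $T(w)$ is undefined. The set of words on which $T$ is defined is $\mathrm{dom}(T)$. A transducer with a single state, which is final, is the same thing as a morphism $\Sigma^*\to\Sigma^*$: it replaces each letter by a fixed word.

The \emph{edit distance} (Levenshtein distance) $\mathrm{ed}(u,v)$ is the least number of insertions, deletions and substitutions of single letters that transform $u$ into $v$. The number $\mathrm{ed}(w,T(w))$ measures how much $T$ changes the input $w$. Divided by $|w|$ it becomes a rate, the \emph{mean edit distance}, and one bound on this rate is meaningful for an infinite set of inputs. The inputs of interest are given by a deterministic finite automaton (DFA) $P$ with language $L(P)$.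

\begin{definition}\label{def:good}
Let $d$ be a rational number. A pair $(T,P)$ is \emph{$d$-good} if $\mathrm{ed}(w,T(w))\le d|w|$ for every nonempty $w\in L(P)\cap\mathrm{dom}(T)$.
\end{definition}

Grover, Ehlers and D'Antoni \cite{GED} state that they are not aware of an algorithm for checking, as opposed to synthesizing, whether a transducer satisfies such a mean edit distance objective. The question is thus:

\begin{quote}
Is it decidable, given $T$, $P$ and a rational $d$, whether $(T,P)$ is $d$-good?
\end{quote}

A close relative of the problem is easy. The \emph{aggregate cost} of $T$ on $w$ is $\sum_{i}\mathrm{ed}(a_i,v_i)$, the edit distance computed transition by transition. To test whether it is at most $d|w|$ on all inputs, give the transition $q\xrightarrow{a/v}q'$ of the product of $P$ and $T$ the weight $\mathrm{ed}(a,v)-d$ and ask for an accepting path of positive weight. Either some cycle through states that lie on accepting paths has positive weight, and repeating it produces such a path; or no such cycle exists, deleting cycles from an accepting path does not decrease its weight, and it suffices to inspect the finitely many paths without repeated states. The aggregate cost is an upper bound for $\mathrm{ed}(w,T(w))$,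 but it can be far larger. The transducer that remembers the last letter read and outputs it one step late maps $a_1\cdots a_n$ to $a_1\cdots a_{n-1}$, at edit distance $1$, while on $(ab)^m$ every single transition has cost $1$. The edit distance may align an output letter with an input letter that was read much earlier or much later.

One may still expect this freedom to be harmless. Cutting a long input into pieces of length $N$ and aligning each piece with its own output turns out to determine the supremum of the mean edit distance up to an error $O(1/N)$, and for $d=0$ a finite check of delays decides the problem. Both facts are contained in Theorem~\ref{thm:dec} below, and both suggest that the answer is yes. It is no.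

Recall that a set of finite objects is in $\Pi^0_1$ if its complement is recursively enumerable, and $\Pi^0_1$-complete if in addition every set in $\Pi^0_1$ is its preimage under a computable map. The standard example is the set of Turing machines that do not halt on blank input. A $\Pi^0_1$-complete set is undecidable.

\begin{theorem}\label{thm:undec}
For every rational $d>0$ there is a one-state transducer $T_d$, whose state is final, over an alphabet of $15$ letters such that the set of DFAs $P$ for which $(T_d,P)$ is $d$-good is $\Pi^0_1$-complete, hence undecidable. In particular it is undecidable, given $T$, $P$ and $d$, whether $(T,P)$ is $d$-good; the set of $d$-good instances $(T,P,d)$ is in $\Pi^0_1$.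
\end{theorem}

For a pair $(T,P)$ put $W=L(P)\cap\mathrm{dom}(T)$ and, if $W\not\subseteq\{\varepsilon\}$,
\[
\rho(T,P)=\sup_{w\in W\setminus\{\varepsilon\}}\frac{\mathrm{ed}(w,T(w))}{|w|} .
\]

\begin{theorem}\label{thm:dec}
\begin{enumerate}
\item[(a)] For $d\le 0$ it is decidable whether $(T,P)$ is $d$-good. Hence for a fixed rational $d$ the problem is decidable if and only if $d\le0$.
\item[(b)] There is an algorithm that, given $T$ and $P$ with $W\not\subseteq\{\varepsilon\}$ and a rational $\epsilon>0$, outputs an interval of length at most $\epsilon$ that contains $\rho(T,P)$. Hence, under the promise that $\rho(T,P)\le d$ or $\rho(T,P)>d+\epsilon$, one can decide which of the two holds, and there is a procedure for $d$-goodness that is correct and halts whenever $\rho(T,P)\ne d$. By Theorem~\ref{thm:undec} this cannot be extended to the case $\rho(T,P)=d$.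
\end{enumerate}
\end{theorem}

So the difficulty sits at the threshold, where an additive constant in $\mathrm{ed}(w,T(w))-d|w|$ matters, and this constant can depend on the word globally. An alignment of $w$ with $T(w)$ has at each moment an offset between the two words, which we call the \emph{drift}. The least cost of an alignment of what has been read so far, as a function of the drift, is an unbounded memory. The input can act on this function locally, near a position that it moves left and right, and these local operations suffice to simulate a Turing machine. The words are arranged so that a faithful simulation leaves the edit distance at least $d|w|+1$, while any error in the simulation opens a cheaper alignment and brings it down to at most $d|w|$. A violating word therefore exists exactly when the machine halts.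

Section~\ref{sec:match} relates edit distance to common subsequences, and Section~\ref{sec:dec} proves Theorem~\ref{thm:dec}. Section~\ref{sec:drift} shows the memory mechanism on two short pairs of words. Section~\ref{sec:walker} reduces the halting problem to a simple model of that memory, Section~\ref{sec:constr} builds $T_d$ and $P$, and Sections~\ref{sec:legal} and~\ref{sec:illegal} prove the two directions of the reduction.

\section{Edit distance and matchings}\label{sec:match}

We use three elementary properties of the edit distance. It is a metric on $\Sigma^*$. It satisfies $\mathrm{ed}(u,v)\le\max(|u|,|v|)$: substitute along the shorter word and insert or delete the rest. And it is subadditive, $\mathrm{ed}(u_1u_2,v_1v_2)\le\mathrm{ed}(u_1,v_1)+\mathrm{ed}(u_2,v_2)$: edit the two parts separately. Subadditivity is the reason why the aggregate cost bounds $\mathrm{ed}(w,T(w))$.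

Substitutions make the edit distance awkward to compute with; common subsequences are easier. A \emph{matching} of $u$ and $v$ is a set of pairs, each consisting of a position of $u$ and a position of $v$ that carry the same letter, which is strictly increasing in both coordinates. The largest size of a matching is $\mathrm{LCS}(u,v)$, the length of a longest common subsequence. A matching with $s$ pairs corresponds to factorizations
\[
u=u_0a_1u_1\cdots a_su_s,\qquad v=v_0a_1v_1\cdots a_sv_s
\]
with letters $a_i$. The pairs $(u_i,v_i)$ are its \emph{gaps}, and the matching is \emph{absorbing} if $|u_i|\le|v_i|$ for all $i$.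

\begin{lemma}\label{lem:lcs}
Let $u,v$ be words.
\begin{enumerate}
\item[(i)] $\mathrm{ed}(u,v)\ge|v|-\mathrm{LCS}(u,v)$.
\item[(ii)] If $u$ and $v$ have an absorbing matching of size $s$, then $\mathrm{ed}(u,v)\le|v|-s$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) If $u''$ arises from $u'$ by one edit operation, then $\mathrm{LCS}(u'',v)\le\mathrm{LCS}(u',v)+1$: from a matching of $u''$ and $v$ remove the pair that uses the inserted or substituted letter, if there is one, and a matching of $u'$ and $v$ remains. Along a sequence of operations from $u$ to $v$ this quantity goes from $\mathrm{LCS}(u,v)$ to $\mathrm{LCS}(v,v)=|v|$.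

(ii) By subadditivity, $\mathrm{ed}(u,v)\le\sum_i\mathrm{ed}(u_i,v_i)\le\sum_i\max(|u_i|,|v_i|)=\sum_i|v_i|=|v|-s$.
\end{proof}

In an absorbing matching every unmatched letter of $u$ is removed for free, by a substitution that has to be paid for anyway because it creates a letter of $v$. Without this condition (ii) fails: $ab$ and $ba$ have a matching of size $1$, and $\mathrm{ed}(ab,ba)=2$.

\section{What can be decided}\label{sec:dec}

This section proves Theorem~\ref{thm:dec}, apart from the two assertions that refer to Theorem~\ref{thm:undec}. Let $\mathcal A$ be the product of $P$ and $T$: its states are pairs of states, its transitions $q\xrightarrow{a/v}q'$ carry the output of $T$, and a state is \emph{accepting} if both components are final. Keep only the \emph{useful} states, those that are reachable from the initial state and from which an accepting state is reachable, and let $Q$ be the set of these. If $Q$ is empty, then $W=\emptyset$ and $(T,P)$ is $d$-good for all $d$. Otherwise $W$ is the set of words that label a path of $\mathcal A$ from the initial state to an accepting state. For a path that starts at $q$ and reads $z$, let $\mathrm{out}_q(z)$ be its output.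

\subsection*{The case $d\le0$}

For $d<0$ no nonempty word satisfies $\mathrm{ed}(w,T(w))\le d|w|$, so $(T,P)$ is $d$-good if and only if $W\subseteq\{\varepsilon\}$, that is, if and only if $\mathcal A$ has no transition.

For $d=0$ the condition is that $T(w)=w$ for all $w\in W$ (for $w=\varepsilon$ this is automatic). After reading a prefix $u$ with output $v$, one of $u,v$ must be a prefix of the other, and what remains is a delay. The free group over $\Sigma$ records both kinds of delay in one element. Its elements are represented by words over the letters $a$ and $a^{-1}$, $a\in\Sigma$, and two words represent the same element exactly when they have the same reduced form, obtained by deleting factors $aa^{-1}$ and $a^{-1}a$ as long as possible. Equality is therefore decidable, and $\Sigma^*$ embeds, because words over $\Sigma$ are reduced. The element $v^{-1}u$ equals $z$ if $u=vz$, and $z^{-1}$ if $v=uz$.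

For each $q\in Q$ fix a word $u_q$ that leads from the initial state to $q$, with $u_q=\varepsilon$ for the initial state; let $v_q$ be its output and $D(q)=v_q^{-1}u_q$. We claim that $T(w)=w$ on $W$ if and only if
\begin{enumerate}
\item[(1)] $D(q)=1$ for every accepting $q\in Q$, and
\item[(2)] $D(q')=v^{-1}D(q)\,a$ for every transition $q\xrightarrow{a/v}q'$ of $\mathcal A$.
\end{enumerate}
These are finitely many equations in the free group, so the claim proves decidability.

Suppose $T(w)=w$ on $W$. For $q\in Q$ let $z_q$ lead from $q$ to an accepting state. If $u'$ is any word leading to $q$, with output $v'$, then $u'z_q=v'\,\mathrm{out}_q(z_q)$, so $v'^{-1}u'=\mathrm{out}_q(z_q)\,z_q^{-1}$. The right side does not depend on $u'$, hence $v'^{-1}u'=D(q)$. Applied to the word $u_qa$, which leads to $q'$ with output $v_qv$, this gives $D(q')=(v_qv)^{-1}u_qa=v^{-1}D(q)a$. For accepting $q$ we have $u_q\in W$, so $v_q=u_q$ and $D(q)=1$.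

Conversely, assume (1) and (2). We show $v'^{-1}u'=D(q)$ for every word $u'$ leading to $q$ with output $v'$, by induction on $|u'|$. For $u'=\varepsilon$ both sides are $1$. If it holds for $u'$ and $q\xrightarrow{a/v}q'$, then $(v'v)^{-1}u'a=v^{-1}D(q)a=D(q')$. For accepting $q$ we get $v'^{-1}u'=1$, so $u'=v'$ in $\Sigma^*$.

\subsection*{Approximating the supremum}

Assume $W\not\subseteq\{\varepsilon\}$. If $\mathcal A$ has no cycle, then $W$ is finite and $\rho=\rho(T,P)$ is computed directly. So let $\mathcal A$ have a cycle; then it has paths of every length. Let $c\ge1$ bound the length of the output of a transition, so that $\mathrm{ed}(z,\mathrm{out}_q(z))\le c|z|$ along every path. For $N\ge|Q|+1$ define two computable numbers: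
\begin{itemize}
\item $M_N$, the maximum of $\mathrm{ed}(z,\mathrm{out}_q(z))$ over all paths of length $N$ in $\mathcal A$, from any state $q$; thus $0\le M_N\le cN$;
\item $a_N$, the maximum of $\mathrm{ed}(w,T(w))/|w|$ over $w\in W$ with $1\le|w|\le N^2$.
\end{itemize}
The second maximum is over a nonempty set: along a shortest nonempty word of $W$ the states after the first letter are pairwise distinct, so its length is at most $|Q|$.

\emph{Upper bound.} Let $w\in W$ with $|w|>N^2$. Cut its run into at most $|w|/N$ paths of length $N$ and a rest shorter than $N$. Subadditivity gives $\mathrm{ed}(w,T(w))\le\frac{|w|}{N}M_N+cN$, and $cN/|w|<c/N$. Hence $\rho\le\max\bigl(a_N,\frac{M_N+c}{N}\bigr)$.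

\emph{Lower bound.} Let a path reading $z$ with output $z'$ attain $M_N$. Since its ends are useful states, it extends to a word $w=z_1zz_2\in W$ with $|z_1|,|z_2|\le|Q|$ and $T(w)=z_1'z'z_2'$, where $|z_1'|,|z_2'|\le c|Q|$. The triangle inequality through $w$ and $T(w)$ gives
\[
M_N=\mathrm{ed}(z,z')\le|z_1|+|z_2|+\mathrm{ed}(w,T(w))+|z_1'|+|z_2'|\le\mathrm{ed}(w,T(w))+2(1+c)|Q| .
\]
Put $\ell_N=\bigl(M_N-2(1+c)|Q|\bigr)/(N+2|Q|)$. If $\ell_N\le0$, then $\rho\ge0\ge\ell_N$; otherwise $|w|\le N+2|Q|$ gives $\rho\ge\mathrm{ed}(w,T(w))/|w|\ge\ell_N$.

Thus $\rho$ lies in the interval from $\max(a_N,\ell_N)$ to $\max\bigl(a_N,\frac{M_N+c}N\bigr)$. Its length is at most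
\[
\frac{M_N+c}{N}-\ell_N=\frac{2|Q|M_N}{N(N+2|Q|)}+\frac cN+\frac{2(1+c)|Q|}{N+2|Q|}\le\frac{c+(4c+2)|Q|}{N},
\]
where we used $M_N\le cN$. Choosing $N$ large makes the length at most $\epsilon$.

For the consequences, note that $(T,P)$ is $d$-good if and only if $W\subseteq\{\varepsilon\}$ or $\rho\le d$. Under the promise, compute an interval of length at most $\epsilon$ and answer ``$\rho\le d$'' if and only if its left end is at most $d$: if $\rho\le d$ the left end is at most $\rho$, and if $\rho>d+\epsilon$ it is at least $\rho-\epsilon>d$. Without the promise, compute the intervals for $N\to\infty$ and stop as soon as $d$ lies outside; this happens whenever $\rho\ne d$, and the side on which $d$ lies gives the answer. A correct procedure that also halted whenever $\rho=d$ would decide $d$-goodness, which Theorem~\ref{thm:undec} excludes for $d>0$. This proves Theorem~\ref{thm:dec} once Theorem~\ref{thm:undec} is proved.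

\section{Drift as memory}\label{sec:drift}

We now turn to undecidability. In this section we forget the transducer and look at longest common subsequences of two words of a special shape. Fix an integer $b\ge1$ and a letter $x$, and let
\begin{equation}\label{eq:blockwords}
U=x^b\alpha_1x^b\alpha_2\cdots x^b\alpha_I,\qquad V=x^b\beta_1x^b\beta_2\cdots x^b\beta_J,
\end{equation}
where the words $\alpha_i,\beta_j$ do not contain $x$ and may be empty. The factors $x^b$ are the \emph{blocks}, numbered from $1$; the word $\alpha_i$ is \emph{slot} $i$ of $U$, and $\beta_j$ is slot $j$ of $V$. The \emph{drift} of a pair $(i,j)$ of block or slot indices is $i-j$. The \emph{total variation} of a sequence $\kappa_0,\dots,\kappa_m$ is $\sum_{l}|\kappa_{l}-\kappa_{l-1}|$. The blocks make it expensive for a matching to change its drift.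

\begin{lemma}\label{lem:drift}
Let a matching of $U$ and $V$ have exactly $s$ pairs of letters other than $x$, lying in slot pairs of drifts $\kappa_1,\dots,\kappa_s$ in this order, and let $\mathrm{TV}$ be the total variation of $0,\kappa_1,\dots,\kappa_s,I-J$. Then the matching has size at most $\frac b2(I+J)-\frac b2\mathrm{TV}+s$.
\end{lemma}

\begin{proof}
Let $(i_l,j_l)$, $1\le l\le s$, be the slot pairs, and put $(i_0,j_0)=(0,0)$ and $(i_{s+1},j_{s+1})=(I,J)$. Both coordinates are nondecreasing in $l$. Between the $l$-th and the $(l+1)$-st of these pairs (before the first for $l=0$, after the last for $l=s$) the word $U$ has $b(i_{l+1}-i_l)$ letters $x$ and $V$ has $b(j_{l+1}-j_l)$. Since $\min(m,m')=\frac12(m+m'-|m-m'|)$, at most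
\[
\tfrac b2\bigl((i_{l+1}-i_l)+(j_{l+1}-j_l)\bigr)-\tfrac b2\bigl|(i_{l+1}-j_{l+1})-(i_l-j_l)\bigr|
\]
letters $x$ are matched there. Sum over $l=0,\dots,s$ and add the $s$ other pairs.
\end{proof}

Let $k$ be a further letter that occurs in almost every slot of $V$; an empty slot of $V$ is called a \emph{hole}. Take $\omega=\frac b2(I+J)+|U|_k$ as a benchmark and call $\omega$ minus the size of a matching its \emph{loss}. By Lemma~\ref{lem:drift},
\begin{equation}\label{eq:loss}
\text{loss}\ \ge\ \tfrac b2\mathrm{TV}+|U|_k-s .
\end{equation}
The right side is a price list: changing the drift by one costs $\frac b2$, an unmatched $k$ of $U$ costs $1$, and a matched letter other than $x$ and $k$ earns $1$.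

The following picture guides the construction; the precise statements come in Sections~\ref{sec:legal} and~\ref{sec:illegal}. Let $U$ and $V$ grow from left to right, piece by piece. When $X$ blocks of $U$ and $Y$ blocks of $V$ have been written, the \emph{head} is at $h=X-Y$. For each drift $\kappa$ consider the least price paid so far by a matching that is currently at drift $\kappa$. This function of $\kappa$ is the memory, and three kinds of pieces act on it.
\begin{itemize}
\item A \emph{jump} adds two more blocks to one word than to the other and moves the head by $\pm2$.
\item A \emph{bonus} puts a letter $r$ into the next slot of $U$ and the next slot of $V$. The two letters face each other at drift $h$, so the price at $h$ drops by $1$.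
\item A \emph{penalty} puts a $k$ into $U$ and a hole into $V$ that face each other at drift $h+2$ or $h-2$, the \emph{target}. At the other nearby drifts the $k$ finds a partner, so only the price at the target rises by $1$. Penalties cannot raise it by more than $b$ in all, since a matching can step aside to an adjacent odd drift and come back for $\frac b2+\frac b2$.
\end{itemize}
Even drifts are memory cells; price $0$ is bit $0$ and price at least $b$ is bit $1$. Every jump is followed by $b$ bonuses. A matching that follows the head pays $b$ for the jump and earns it back, so the price at the head is $0$. If the cell that the head enters holds bit $1$, the bonuses bring the price there down to $0$ and no lower. If it holds bit $0$, they bring it to $-b$, and some matching beats the benchmark. In this way the bonuses test a bit, and $b$ penalties write one.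

\begin{example}\label{ex:toy}
Let $b=1$, and describe a piece by what it appends to $U$ and to $V$:
\[
\mathsf R_0=(xx,\ \varepsilon),\quad\mathsf L_0=(\varepsilon,\ xk\,xk),\quad\mathsf B_0=(xr,\ xkr),\quad\mathsf H_0=(xk\,x\,x,\ xk\,xk\,x).
\]
These are two jumps, a bonus, and a penalty with target $h-2$. Let the head go from $0$ to $2$ and back.

First take $\mathsf R_0\mathsf B_0\mathsf L_0\mathsf B_0$, which leaves drift $0$ without penalizing it. Then $U=x\,x\,xr\,xr$ and $V=xkr\,xk\,xk\,xkr$, with $I=J=4$ and $\omega=4$. Following the head means pairing blocks $(3,1)$ and $(4,4)$ and both letters $r$; this matches $xrxr$, of size $\omega$. Waiting at drift $0$ misses the first $r$ but keeps all four blocks; it matches $xxxxr$, of size $\omega+1$. The benchmark is beaten.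

Now insert the penalty while the head is at $2$: $\mathsf R_0\mathsf B_0\mathsf H_0\mathsf L_0\mathsf B_0$. Here $I=J=7$, $\omega=8$, and the slots are
\[
\begin{array}{c|ccccccc}
\text{index}&1&2&3&4&5&6&7\\\hline
U&\varepsilon&\varepsilon&r&k&\varepsilon&\varepsilon&r\\
V&kr&k&k&\varepsilon&k&k&kr
\end{array}
\]
Lemma~\ref{lem:drift} bounds the size by $7-\frac12\mathrm{TV}+s$, and $\mathrm{TV}\ge2|\kappa_l|$ for each $l$ because the drifts start and end at $0$. If the $r$ in slot $3$ is matched, its drift is $2$ or $-4$, and the size is at most $7-2+3=8$. If it is not but the $k$ is, the drift of the $k$ is nonzero because slot $4$ of $V$ is a hole, and the size is at most $7-1+2=8$. Otherwise the size is at most $7+1=8$. So $\mathrm{LCS}(U,V)\le\omega$. The three cases are attained by following the head, by stepping aside with the block pairs $(1,1),(2,2),(4,3),(5,5),(6,6),(7,7)$, and by waiting at drift $0$.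
\end{example}

Three obstacles separate this picture from a proof.

First, the problem concerns the edit distance and the threshold $d|w|$, not $\mathrm{LCS}$ and $\omega$. We shall fill the output with an unmatched letter $y$, so that the matchings we construct are absorbing and Lemma~\ref{lem:lcs} is tight, and we shall tune the amount of filler so that $|T(w)|-\omega-d|w|=1$ exactly.

Second, a matching that raises its drift skips whole blocks of the input, and is absorbing only where the output has enough filler to cover them. Such places, called \emph{gates}, have to be supplied regularly.

Third, and most seriously, the pieces interfere. At a drift far from the head, the $k$ of one penalty can face the hole of another, and an $r$ can face the $r$ of another bonus. Long neutral padding between the pieces prevents this, but the head has unbounded range, and a finite automaton cannot force the padding to be longer than that range. So $L(P)$ will contain all paddings. When the machine halts we need only one violating word and may choose long padding. When it does not halt, \emph{every} word must satisfy the bound, including those where an accidental penalty blocks the shortcut of Example~\ref{ex:toy}. For this we add letters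 of two alternating colors that are out of reach when the padding is long and pay a large reward when it is short.

\section{A walker that simulates a Turing machine}\label{sec:walker}

We first isolate the computational model that jumps, bonuses and penalties provide. A \emph{walker} moves on cells $z\in\mathbb Z$, each carrying a bit. A \emph{move} is a triple consisting of a direction (right or left), a mode (\emph{checked} or \emph{free}) and a bit $\pi\in\{0,1\}$ that is left behind; a \emph{script} is a finite sequence of moves. Initially the walker is at cell $0$, which carries bit $0$, and all other cells carry bit $1$. A move from $z$ to $z'=z\pm1$ is executed as follows.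
\begin{enumerate}
\item If the move is free, the bit of $z'$ is set to $1$.
\item The move is \emph{illegal} if the bit of $z'$ is now $0$.
\item The walker goes to $z'$, the bit of $z'$ is set to $0$, and the bit of $z$ is set to $\pi$.
\end{enumerate}
A script is \emph{legal} if none of its moves is illegal. A free move is never illegal, the bit of a cell is changed only by moves that enter or leave it, and between moves the cell of the walker carries bit $0$. The two pairs of words in Example~\ref{ex:toy} model a checked move to the right with $\pi=0$ and $\pi=1$, respectively, followed by a checked move to the left with $\pi=0$; the first script is illegal and the second is legal.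

The walker cannot branch on what it reads; it can only insist that a bit be $1$. This is enough. A tape symbol is stored as the position of a single $1$ in a group of cells, the script guesses the symbol, and a checked move verifies the guess.

We use deterministic Turing machines with a tape that is infinite to the right, one halting state different from the initial state, and a transition for every other state and every symbol, which moves the head left or right; started on blank input, they never move left of the initial square. Every Turing machine can be converted effectively into this form without changing whether it halts on blank input, so the non-halting machines of this form are a $\Pi^0_1$-complete set.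

\begin{lemma}\label{lem:walker}
From such a machine $\mathcal M$ one can compute a finite automaton for a regular set $\mathcal S(\mathcal M)$ of nonempty scripts that contains a legal script if and only if $\mathcal M$ halts on blank input.
\end{lemma}

\begin{proof}
Let $\Gamma$ be the tape alphabet with blank $\sqcup$, let $\dashv$ be a new symbol, and enumerate $\Gamma\cup\{\dashv\}=\{\xi_1,\dots,\xi_K\}$. Cells that are multiples of $K+1$ are \emph{separators}. For $i\in\mathbb Z$, \emph{square} $i$ consists of the $K$ cells $(K+1)(i-1)+m$, $1\le m\le K$, and its $m$-th cell belongs to the symbol $\xi_m$. A square \emph{stores} $\xi$ if among its cells exactly the cell of $\xi$ has bit $1$. Cell $0$ is the separator between squares $0$ and $1$.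

For $\xi\in\Gamma\cup\{\dashv,*\}$ and $\xi'\in\Gamma\cup\{\dashv\}$, the \emph{crossing} $\mathrm{CR}(\xi,\xi')$ is the sequence of $K+1$ moves to the right that leads from the separator on the left of a square to the separator on its right, with the following modes and bits. The move into the cell of $\xi_m$ is checked if $\xi_m=\xi$ and free otherwise; the move into the separator is free. The move out of the cell of $\xi_m$ has $\pi=1$ if $\xi_m=\xi'$ and $\pi=0$ otherwise; the move out of the separator has $\pi=0$. The crossing $\mathrm{CL}(\xi,\xi')$ is defined in the same way with moves to the left. After either crossing the square stores $\xi'$, and no other square has changed. During a crossing each cell keeps its bit until it is entered. Hence a crossing with $\xi=*$ is always legal, and a crossing with $\xi\ne*$ of a square that stores $\zeta$ is legal if and only if $\xi=\zeta$. The bits of separators play no role.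

A script in $\mathcal S(\mathcal M)$ begins with the \emph{preparation} $\mathrm{CR}(*,\dashv)\,\mathrm{CL}(*,\dashv)\,\mathrm{CL}(*,\sqcup)^N$, for an arbitrary $N\ge1$. It continues along a sequence of transitions of $\mathcal M$ that leads from the initial state to the halting state, each transition starting in the state where the previous one ended, with arbitrary read symbols. A transition that reads $\xi$, writes $\xi'$ and moves right contributes $\mathrm{CR}(\xi,\xi')$. One that moves left contributes $\mathrm{CR}(\xi,\xi')\,\mathrm{CL}(\xi',\xi')\,\mathrm{CL}(\zeta,\zeta)$ with an arbitrary $\zeta\in\Gamma$. A finite automaton that remembers the state of $\mathcal M$ recognizes this set.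

The preparation is legal. After it, squares $1-N,\dots,0$ store $\sqcup$, square $1$ stores $\dashv$, and the walker is on the separator to the left of square $1-N$. Identify squares $1-N,2-N,\dots$ with the tape of $\mathcal M$. Consider a legal script. We show by induction on $t$ that its first $t$ transitions are the first $t$ steps of $\mathcal M$ on blank input, and that after them the walker is on the separator to the left of the square scanned by $\mathcal M$, this square is among $1-N,\dots,1$, squares $1-N,\dots,0$ store the contents of the tape, and square $1$ stores $\dashv$. Suppose there is a further transition, reading $\xi\in\Gamma$. Its first crossing is legal only if the scanned square stores $\xi$. So the scanned square is not square $1$, the transition is the true next step of $\mathcal M$, and the crossing writes the new symbol. After a right move the walker is to the left of the next square. In a left move, the scanned square is not $1-N$ because $\mathcal M$ never leaves its tape; the second crossing returns without changing the square, and the third crosses the left neighbor, is legal only if $\zeta$ is the stored symbol, and rewrites it. This completes the induction, and since the script ends in the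 halting state, $\mathcal M$ halts.

Conversely, if $\mathcal M$ halts after visiting at most $N$ squares, take this $N$, the true sequence of transitions, and for each $\zeta$ the symbol on the tape. By the same invariant every crossing reads the stored symbol, so the script is legal.
\end{proof}

The preparation is needed because an untouched square has all bits $1$ and would confirm any guess. The marker $\dashv$ keeps a legal simulation inside the prepared region.

\section{The transducer and the input language}\label{sec:constr}

\subsection*{Constants, letters and the morphism}

Write $d=\mu/\nu$ with integers $\mu,\nu\ge1$ and put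
\[
b=\nu(\nu+4)-1,\qquad\tau=\mu(\nu+4)-1,\qquad\gamma=\tau+3(b+1)+\nu,\qquad g=3b+1 .
\]
Then $b\ge4$, $\nu$ divides $b+1$, and
\begin{equation}\label{eq:tau}
\tau=d(b+1)-1\ge\nu+3 .
\end{equation}
Here $b$ is the block length, $\tau$ the normal and $\gamma$ the long amount of filler, and $g$ the reward for short padding. The equation in \eqref{eq:tau} calibrates the words to the threshold $d$; the inequality, which needs $\mu\ge1$, makes matchings absorbing. This is where $d>0$ is used.

The alphabet has $15$ letters: the \emph{active} letters $x,k,r,u_0,u_1$, the \emph{inert} letter $o$, the \emph{filler} $y$, and the \emph{producers} $p,p^+,p^-,p_\varnothing,p_r,p_0,p_1,p_G$. The transducer $T=T_d$ is the morphism that erases $x,k,r,u_0,u_1,o,y$ and maps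
\begin{gather*}
p\mapsto x^bky^\tau,\qquad p^\pm\mapsto x^bky^{\tau\pm1},\qquad p_\varnothing\mapsto x^by^\tau,\qquad p_r\mapsto x^bkry^\tau,\\
p_c\mapsto x^bku_cy^\tau\ (c=0,1),\qquad p_G\mapsto x^bky^\gamma .
\end{gather*}
One state suffices because the roles are separated: the active letters of the input build the word $U$ and produce nothing, while each producer appends one block with its slot to $V$ and can itself never be matched.

\subsection*{Balance}

For a word $z$ put
\[
\omega(z)=\tfrac12\bigl(|z|_x+|T(z)|_x\bigr)+|z|_k,\qquad\Delta(z)=|T(z)|-\omega(z)-d|z| .
\]
Both functions are additive under concatenation. If the best matching of $w$ and $T(w)$ has size $\omega(w)$ and is absorbing, then $\mathrm{ed}(w,T(w))=d|w|+\Delta(w)$ by Lemma~\ref{lem:lcs}; so we want building blocks with $\Delta=0$ and a single surplus of $1$ at the start. Let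
\[
e=x^bp,\qquad e^\pm=x^bp^\pm,\qquad E=ee .
\]
By \eqref{eq:tau}, $\Delta(e)=(b+1+\tau)-b-d(b+1)=0$, and $\Delta(e^\pm)=\pm1$. The words $e^\pm$ correct integral imbalances, and the letter $o$, with $\Delta(o)=-d$, corrects fractional ones.

\subsection*{Cores and macros}

The following \emph{cores} are the jumps, bonus, penalties ($\mathsf H$ for hole, with color $c\in\{0,1\}$) and the gate piece. The numbers of input and output blocks of a word $z$ are $|z|_x/b$ and $|T(z)|_x/b$.
\begin{center}
\begin{tabular}{llccc}
name&core&input blocks&output blocks&$\omega$\\\hline
$\mathsf R$&$x^bp_G\cdot x^{2b}$&$3$&$1$&$2b$\\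
$\mathsf L$&$pp$&$0$&$2$&$b$\\
$\mathsf B$&$x^brp_r$&$1$&$1$&$b$\\
$\mathsf H^+_c$&$x^bp_\varnothing\cdot x^bp\cdot x^bkp\cdot(x^bp_{1-c}\cdot x^bu_cp)^g$&$2g+3$&$2g+3$&$(2g+3)b+1$\\
$\mathsf H^-_c$&$x^bkp\cdot x^bp\cdot x^bp_\varnothing\cdot(x^bp_{1-c}\cdot x^bu_cp)^g$&$2g+3$&$2g+3$&$(2g+3)b+1$\\
$\mathsf G$&$e^4\cdot x^bp_G\cdot e^4$&$9$&$9$&$9b$
\end{tabular}
\end{center}
Compared with Example~\ref{ex:toy}, the core $\mathsf R$ starts with $x^bp_G$, whose long filler will absorb the two skipped blocks, and the penalties have a colored tail: $\mathsf H_c$ puts $g$ letters $u_c$ into the input and $g$ letters $u_{1-c}$ into the output, so its colored letters cannot match each other but can match those of a penalty of the other color. In every core $\omega$ is an integer, and the two block numbers have the same parity.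

For a core $z$ define the balanced word $[z]=z\,o^{q_z}e^{s_z}f_z$ as follows.
\begin{itemize}
\item $q_z\in\{0,\dots,\nu-1\}$ makes $|z|+q_z$ divisible by $\nu$. Then $\Delta(zo^{q_z})=|T(z)|-\omega(z)-d(|z|+q_z)$ is an integer.
\item $f_z=(e^-)^{\Delta(zo^{q_z})}$ if this integer is nonnegative, and $f_z=(e^+)^{|\Delta(zo^{q_z})|}$ otherwise. Then $\Delta([z])=0$.
\item $s_z\in\{0,1\}$ makes the number of input blocks of $[z]$ even. Each of $e,e^\pm$ has one input and one output block, so the number of output blocks is even as well.
\end{itemize}
For $\mathsf G$ we have $q_{\mathsf G}=0$, as $|\mathsf G|=9(b+1)$, and $\Delta(\mathsf G)=\Delta(x^bp_G)=\gamma-\tau>0$, so $[\mathsf G]$ ends with $e^-$. The seven symbols $\mathsf R,\mathsf L,\mathsf B,\mathsf H^\pm_0,\mathsf H^\pm_1$ are the \emph{macros}; we also call the corresponding factor $[z]$ of a word a macro.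

\subsection*{Scripts as words}

Each move of the walker is expanded into macros:
\begin{align*}
\text{right:}\quad&\langle(\mathsf H^+)^b\text{ if free}\rangle\ \ \mathsf R\,\mathsf B^b\ \ \langle(\mathsf H^-)^b\text{ if }\pi=1\rangle,\\
\text{left:}\quad&\langle(\mathsf H^-)^b\text{ if free}\rangle\ \ \mathsf L\,\mathsf B^b\ \ \langle(\mathsf H^+)^b\text{ if }\pi=1\rangle .
\end{align*}
The first optional part is the \emph{free group}, the last one the \emph{marking group} of the move. The \emph{expansion} of a script is the concatenation of these sequences, in which the penalties receive the colors $0,1,0,1,\dots$ in the order of their occurrence. A word \emph{arises from} a script with expansion $Z_1\cdots Z_n$ if it has the form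
\begin{equation}\label{eq:word}
w=e^+e\,[\mathsf G]E^{m_0}\,[Z_1]\,[\mathsf G]E^{m_1}\,[Z_2]\,[\mathsf G]E^{m_2}\cdots[Z_n]\,[\mathsf G]E^{m_n},\qquad m_0,\dots,m_n\ge0 .
\end{equation}
The factors $e^+e$, $[\mathsf G]$, $E$ and $[Z_l]$ are the \emph{pieces} of $w$. All have $\Delta=0$ except the first, so $\Delta(w)=1$, that is,
\begin{equation}\label{eq:balance}
|T(w)|=d|w|+\omega(w)+1 .
\end{equation}

Given $\mathcal M$, the expansions of the scripts in $\mathcal S(\mathcal M)$ form a regular language $\mathcal K$ over the seven macros: substitute for each move the finite set of its expansions with arbitrary colors, and intersect with the regular condition that colors alternate starting with $0$. The words \eqref{eq:word} with $Z_1\cdots Z_n\in\mathcal K$ form the language $e^+e\,[\mathsf G]E^*$ concatenated with the image of $\mathcal K$ under the substitution $Z\mapsto[Z][\mathsf G]E^*$. Regular languages are effectively closed under these operations, so a DFA $P=P(\mathcal M)$ for this language is computable from $\mathcal M$ and $d$.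

\begin{proposition}\label{prop:legal}
From every legal script arises a word $w$ with $\mathrm{ed}(w,T(w))\ge d|w|+1$.
\end{proposition}

\begin{proposition}\label{prop:illegal}
Every word $w$ that arises from an illegal script satisfies $\mathrm{ed}(w,T(w))\le d|w|$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:undec} from the propositions]
If $\mathcal M$ halts, then $\mathcal S(\mathcal M)$ contains a legal script by Lemma~\ref{lem:walker}, and Proposition~\ref{prop:legal} gives a word of $L(P)$ that violates the bound. If $\mathcal M$ does not halt, every word of $L(P)$ arises from an illegal script and satisfies the bound by Proposition~\ref{prop:illegal}. So the computable map $\mathcal M\mapsto P(\mathcal M)$ reduces non-halting to $d$-goodness for $T_d$, which gives $\Pi^0_1$-hardness. For arbitrary $T,P,d$ the instances that are not good are recursively enumerable: list all words and compute both sides of the inequality. Hence the good ones form a set in $\Pi^0_1$.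
\end{proof}

\subsection*{Blocks, slots and heads}

Fix a word $w$ as in \eqref{eq:word}. Let $U$ be $w$ with all producers and letters $o$ deleted, and $V$ be $T(w)$ with all letters $y$ deleted. The deleted letters do not occur in the other word, so $\mathrm{LCS}(w,T(w))=\mathrm{LCS}(U,V)$. The words $U,V$ have the form \eqref{eq:blockwords}, where each $\alpha_i$ is empty or one of the letters $k,r,u_0,u_1$, and each $\beta_j$ is one of $k$, $kr$, $ku_0$, $ku_1$, or a hole coming from $p_\varnothing$. Also $\omega(w)=\frac b2(I+J)+|U|_k$ is the benchmark of Section~\ref{sec:drift}.

A \emph{unit} is a factor $x^b\alpha\,\varpi$ of $w$, where $x^b$ is a block, $\alpha$ its slot and $\varpi$ a producer. The word $w$ is a concatenation of units, of the factors $x^{2b}$ that end the cores $\mathsf R$, of the cores $pp$ of $\mathsf L$, and of letters $o$. At a point of $w$ between such factors, let $(X,Y)$ be the numbers of blocks of $U$ and of $V$ that come from the part of $w$ before it; $(X,Y)$ is the \emph{position} and $h=X-Y$ the \emph{head}. A unit at position $(X,Y)$ contributes the pair of blocks $(X+1,Y+1)$, of drift $h$, and does not change the head. The factor $x^{2b}$ changes it by $+2$ and $pp$ by $-2$. The position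 and head of a macro are those at its start. The unit $x^bp_G$ in the middle of a piece $[\mathsf G]$, and also its pair of blocks, is called a \emph{gate}; its head is the drift of that pair. The following facts are read off from the table of cores.

\begin{lemma}\label{lem:pos}
\begin{enumerate}
\item[(a)] At the start of every macro, $X$, $Y$ and $h$ are even. The heads of all gates are even.
\item[(b)] A macro $\mathsf B$ at position $(X,Y)$ has its letters $r$ in slot $X+1$ of $U$ and slot $Y+1$ of $V$, at drift $h$.
\item[(c)] A macro $\mathsf H^\pm_c$ at position $(X,Y)$ has its $k$ in slot $X+a$ of $U$ and its hole in slot $Y+a'$ of $V$, where $(a,a')=(3,1)$ for $\mathsf H^+_c$ and $(a,a')=(1,3)$ for $\mathsf H^-_c$. The drift of this pair is the \emph{target} $h\pm2$. The letters $u_c$ are in slots $X+5+2l$ of $U$ and the letters $u_{1-c}$ in slots $Y+4+2l$ of $V$, for $0\le l<g$.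
\item[(d)] There are no other letters $r,u_0,u_1$ in $U$ or $V$, no other letters $k$ in $U$, and no other holes in $V$. In particular a $k$ of $U$ faces a hole only at even drifts.
\item[(e)] A gate is preceded and followed by four units $e$. These nine units have empty slots in $U$.
\item[(f)] If the walker moves from $z$ to $z'$, the head is $2z$ up to the jump of that move and $2z'$ after it. The free group has target $2z'$ and the marking group has target $2z$.
\end{enumerate}
\end{lemma}

\begin{proof}
All pieces have even numbers of input and output blocks, and $[\mathsf G]$ consists of units; this gives (a). Parts (b), (c), (e) and the first sentence of (d) are obtained by counting blocks in the cores. By (a) and (c), the letters $k$ of $U$ and the holes of $V$ lie in slots of odd index, so their differences are even. For (f), the head and the walker start at $0$, and each move contains exactly one jump, in its own direction. In a right move the free group $\mathsf H^+$ has head $2z$ and target $2z+2=2z'$, and the marking group $\mathsf H^-$ has head $2z'$ and target $2z'-2=2z$. In a left move all signs are reversed.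
\end{proof}

\section{Legal scripts give large edit distance}\label{sec:legal}

We prove Proposition~\ref{prop:legal}. Let $Z_1\cdots Z_n$ be the expansion of a legal script, let $A$ be the total number of letters $r,u_0,u_1$ in the cores of $Z_1,\dots,Z_n$, and let $w$ be the word \eqref{eq:word} with all $m_i$ equal to $m=A+n+g+1$. We show $\mathrm{LCS}(U,V)\le\omega(w)$; then Lemma~\ref{lem:lcs}(i) and \eqref{eq:balance} give $\mathrm{ed}(w,T(w))\ge|T(w)|-\omega(w)=d|w|+1$. By \eqref{eq:loss} it suffices to show, for every matching of $U$ and $V$ with $s$ and $\mathrm{TV}$ as in Lemma~\ref{lem:drift},
\begin{equation}\label{eq:goal}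
\tfrac b2\mathrm{TV}+|U|_k-s\ge0 .
\end{equation}

\subsection*{Long padding removes interference}

The word $U$ has $|U|_k+A$ letters other than $x$, so $s\le|U|_k+A$, and \eqref{eq:goal} holds if $\frac b2\mathrm{TV}\ge A$. Assume from now on that $\mathrm{TV}<2A/b$. Then all drifts satisfy $|\kappa_l|\le\mathrm{TV}<2A$.

Let $(X_l,Y_l)$ and $h_l$ be the position and head of $Z_l$. Consider a matched pair of letters $r$, $u_0$ or $u_1$ whose $U$-letter belongs to $Z_l$ and whose $V$-letter belongs to $Z_{l'}$. By Lemma~\ref{lem:pos} they lie in slots $X_l+a$ and $Y_{l'}+a'$ with $1\le a,a'\le2g+3$, so the drift is $h_l+(Y_l-Y_{l'})+(a-a')$. If $l\ne l'$, a factor $E^m$ lies between the starts of the two macros, so $|Y_l-Y_{l'}|\ge2m$; with $|h_l|\le2n$ the drift has absolute value at least $2m-2n-(2g+2)=2A$, which is excluded. So $l=l'$. Within a macro $\mathsf H_c^\pm$ the word $U$ has only $u_c$ and $V$ only $u_{1-c}$. Therefore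
\begin{equation}\label{eq:local}
\text{no $u_0,u_1$ is matched, and the $r$ of a macro $\mathsf B$ can be matched only at drift $h$, its head.}
\end{equation}

\subsection*{The potential}

The least price of a matching at drift $\kappa$ need not be computed; a lower bound that mirrors the bits of the walker is enough. Define functions $v_0,\dots,v_n$ on the even integers by $v_0(0)=0$, $v_0(\kappa)=b$ for $\kappa\ne0$, and let $v_{l+1}$ agree with $v_l$ except that
\begin{itemize}
\item $v_{l+1}(h)=v_l(h)-1$ if $Z_{l+1}=\mathsf B$ has head $h$;
\item $v_{l+1}(\theta)=\min(b,v_l(\theta)+1)$ if $Z_{l+1}$ is a penalty with target $\theta$.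
\end{itemize}
Legality enters through the following fact: \emph{$0\le v_l\le b$ for all $l$.} To see it, we show by induction that between moves $v(2z)=b\cdot\mathrm{bit}(z)$ for all cells $z$, and follow the values during a move from $z$ to $z'$, using Lemma~\ref{lem:pos}(f). If the move is free, its $b$ penalties raise the value at $2z'$ to $b$. If it is checked, legality says that $\mathrm{bit}(z')=1$, so the value is $b$ already. The $b$ bonuses lower it step by step to $0$, the new bit of $z'$. The value at $2z$ is $0$ before the move, because the cell of the walker has bit $0$; a marking group raises it to $b$, and without one it stays $0$, in agreement with $\pi$. For an illegal move the bonuses would drive the value down to $-b$.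

Extend $v_l$ to all integers by $\Phi_l(\kappa)=v_l(\kappa)$ for even $\kappa$ and $\Phi_l(\kappa)=\frac b2$ for odd $\kappa$. Since $0\le v_l\le b$, neighboring values differ by at most $\frac b2$, so
\begin{equation}\label{eq:lip}
\Phi_l(\kappa')\le\Phi_l(\kappa)+\tfrac b2|\kappa'-\kappa|\qquad\text{for all }\kappa,\kappa'\in\mathbb Z .
\end{equation}
This says that no change of drift reaches a price below the potential; it is the reason for the cap at $b$ in the definition of $v_l$.

For $0\le l\le n$ consider the matched pairs of letters other than $x$ whose $U$-letter lies in $Z_1,\dots,Z_l$; they are the first $s_l$ such pairs. Let $\mathrm{TV}_l$ be the total variation of $0,\kappa_1,\dots,\kappa_{s_l}$, let $k_l$ be the number of letters $k$ of $U$ in $Z_1,\dots,Z_l$, and put $F_l=\frac b2\mathrm{TV}_l+k_l-s_l$. The \emph{current drift} at stage $l$ is $\kappa_{s_l}$, with $\kappa_0=0$.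

\begin{lemma}\label{lem:potential}
For every $l$, $F_l\ge\Phi_l(\kappa)$, where $\kappa$ is the current drift at stage $l$.
\end{lemma}

\begin{proof}
For $l=0$ both sides are $0$. Let the claim hold for $l$ with current drift $\kappa$, and let $h$ be the head of $Z_{l+1}$.

If $Z_{l+1}$ is a jump, it has no slot letter in $U$, and $F$, $\Phi$ and the current drift do not change.

Let $Z_{l+1}=\mathsf B$. If its $r$ is unmatched, then $F_{l+1}=F_l\ge\Phi_l(\kappa)\ge\Phi_{l+1}(\kappa)$. If it is matched, the new current drift is $h$ by \eqref{eq:local}, and by \eqref{eq:lip}
\[
F_{l+1}=F_l+\tfrac b2|h-\kappa|-1\ge\Phi_l(h)-1=\Phi_{l+1}(h).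
\]

Let $Z_{l+1}$ be a penalty with target $\theta$. By \eqref{eq:local}, only its $k$ can be matched. If it is not, then $F_{l+1}=F_l+1\ge\Phi_l(\kappa)+1\ge\Phi_{l+1}(\kappa)$. If it is matched at drift $\hat\kappa$, then $F_{l+1}=F_l+\frac b2|\hat\kappa-\kappa|+1-1\ge\Phi_l(\hat\kappa)$. At drift $\theta$ the $k$ faces the hole of its own macro, so $\hat\kappa\ne\theta$ and $\Phi_l(\hat\kappa)=\Phi_{l+1}(\hat\kappa)$.
\end{proof}

All slot letters of $U$ lie in macros, so $s_n=s$ and $k_n=|U|_k$. With $\kappa=\kappa_s$, Lemma~\ref{lem:potential} and \eqref{eq:lip} give
\[
\tfrac b2\mathrm{TV}+|U|_k-s=F_n+\tfrac b2|(I-J)-\kappa|\ge\Phi_n(\kappa)+\tfrac b2|(I-J)-\kappa|\ge\Phi_n(I-J)\ge0 .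
\]
This is \eqref{eq:goal}, and Proposition~\ref{prop:legal} is proved.

\begin{remark}\label{rem:threshold}
The reduction works exactly at the threshold left open by Theorem~\ref{thm:dec}(b). For any script, legal or not, Lemma~\ref{lem:drift} gives $\mathrm{LCS}(U,V)\le\omega(w)+A$, so $\mathrm{ed}(w,T(w))\ge d|w|+1-A$, where $A$ does not depend on the padding. Letting the padding grow shows $\rho(T_d,P)\ge d$ whenever $L(P)\ne\emptyset$. By the two propositions, equality then holds if and only if $\mathcal M$ does not halt.
\end{remark}

\section{Illegal scripts give small edit distance}\label{sec:illegal}

Let $w$ arise from an illegal script, with arbitrary $m_0,\dots,m_n$, and write $\omega=\omega(w)$. It suffices to find an absorbing matching of $w$ and $T(w)$ of size at least $\omega+1$, for then Lemma~\ref{lem:lcs}(ii) and \eqref{eq:balance} give $\mathrm{ed}(w,T(w))\le|T(w)|-\omega-1=d|w|$. We first describe a family of absorbing matchings for which the bound of Lemma~\ref{lem:drift} is attained.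

\subsection*{Block paths}

We regard the blocks and slots of $U$ and $V$ as factors of $w$ and $T(w)$. A block of $V$ produced by $p_G$ is a \emph{$p_G$-block}. Absorption depends on the numbers of letters between consecutive blocks.

\begin{lemma}\label{lem:spacing}
\begin{enumerate}
\item[(a)] In $w$ there are at most $\nu+2$ letters between blocks $i$ and $i+1$ of $U$. If slot $i$ is nonempty, its letter is the first of them. The word $w$ begins with block $1$, and the last block is followed by exactly one letter, a producer.
\item[(b)] In $T(w)$, block $j$ of $V$ is followed by $\beta_j$ and then by letters $y$, up to the next block or the end. These are at least $\tau$ letters in all, and at least $\tau-1$ of them come after any given letter of $\beta_j$. After a $p_G$-block they are exactly $1+\gamma$ letters. The word $T(w)$ begins with block $1$.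
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If block $i$ is the first half of a factor $x^{2b}$ in $\mathsf R$, nothing lies between the blocks; if it is the second half, only $o^{q}$ with $q\le\nu-1$ does. Otherwise block $i$ belongs to a unit $x^b\alpha\varpi$. After $\varpi$ comes either the next block; or $o^q$ and then a block, if the unit ends a core, which makes at most $1+1+(\nu-1)$ letters; or a core $pp$ with its $o^q$ and then a block. In the last case the unit is the final unit $e$ or $e^-$ of a factor $[\mathsf G]E^{m}$, so $\alpha$ is empty and there are at most $1+2+(\nu-1)=\nu+2$ letters. (After $o^q$ comes a unit, from $e^{s_z}f_z$ or from the next $[\mathsf G]$.) Finally, $w$ begins with $e^+$ and ends with $e$ or $e^-$.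

(b) For the producers $p,p^+,p^-,p_\varnothing,p_r,p_c,p_G$ the numbers of letters after the block are $\tau+1$, $\tau+2$, $\tau$, $\tau$, $\tau+2$, $\tau+2$, $\gamma+1$, and the number of letters $y$ is at least $\tau-1$ in each case.
\end{proof}

A \emph{block path} is a sequence of pairs (block of $U$, block of $V$) from $(1,1)$ to $(I,J)$ in which every step $(i,j)\to(i',j')$ is of one of two types:
\begin{itemize}
\item \emph{short:} $i'=i+1$ and $j'\ge j+1$;
\item \emph{long:} $j'=j+1$ and $i'=i+1+\delta$ with $1\le\delta\le3$, where block $j$ of $V$ is a $p_G$-block, slot $i$ of $U$ is empty, and $w$ has at most $1+\gamma$ letters between blocks $i$ and $i'$.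
\end{itemize}
A short step keeps or lowers the drift and is always allowed, since skipping blocks of the output only helps absorption. A long step raises the drift and needs the long filler: for $d=1/\nu$ with $\nu\ge2$, say, any other block of $V$ is followed by at most $\tau+2=\nu+5$ letters, fewer than one block $x^b$.

A pair $(i,j)$ of the path is \emph{matchable} if $\alpha_i$ is a letter that occurs in $\beta_j$. Given a block path, match the two blocks of each pair letter by letter, and for each matchable pair match $\alpha_i$ with its occurrence in $\beta_j$.

\begin{lemma}\label{lem:path}
This matching of $w$ and $T(w)$ is absorbing. Its size is $\frac b2(I+J)-\frac b2\mathrm{TV}+s$, where $\mathrm{TV}$ is the total variation of the drifts along the path and $s$ is the number of matchable pairs.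
\end{lemma}

\begin{proof}
Gaps inside a block are empty. We use Lemma~\ref{lem:spacing} and $\tau\ge\nu+3$. For a short step from a pair that is not matchable, the gap has at most $\nu+2$ letters of $w$ and at least $\tau$ letters of $T(w)$. For a short step from a matchable pair there are two gaps: the one before the slot letter has no letter of $w$, and the one after it has at most $\nu+1$ letters of $w$ and at least $\tau-1\ge\nu+2$ letters of $T(w)$. A long step starts from a pair that is not matchable, and its gap has at most $1+\gamma$ letters of $w$ and exactly $1+\gamma$ letters of $T(w)$. The first gap is empty in both words. The last slot of $U$ is empty, and the last gap has one letter of $w$ and at least $\tau$ letters of $T(w)$.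

In every step one of $i'-i$ and $j'-j$ equals $1$, so their sum is $2$ plus the absolute change of drift. If the path has $\ell$ pairs, summing over the steps gives $(I-1)+(J-1)=2(\ell-1)+\mathrm{TV}$, so $\ell=\frac12(I+J-\mathrm{TV})$. Each pair contributes $b$ letters $x$.
\end{proof}

The \emph{straight path} follows the head: it is the sequence of the pairs of blocks contributed by the units of $w$. It starts at $(1,1)$, ends at $(I,J)$, and contains all gates. Between two consecutive units lies at most one factor $x^{2b}$ or $pp$, besides letters $o$. If there is none, the step is $(+1,+1)$. At a core $\mathsf L$ with position $(X,Y)$ the step is $(X,Y)\to(X+1,Y+3)$, which is short. At a core $\mathsf R$ it is $(X+1,Y+1)\to(X+4,Y+2)$, which is long with $\delta=2$: block $Y+1$ is a $p_G$-block, slot $X+1$ is empty, and the letters in between are $p_Gx^{2b}o^q$, of length $1+2b+q\le1+\gamma$. So the straight path is a block path. Its matchable pairs are those of the units $x^bkp$ and $x^brp_r$; the units $x^bu_cp$ are not matchable. If $w$ has $n_0$ jumps, then $\mathrm{TV}=2n_0$ and there are $bn_0$ macros $\mathsf B$, so the size is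
\[
\tfrac b2(I+J)-bn_0+|U|_k+bn_0=\omega .
\]
We must gain one more letter, by replacing a part of the straight path between two gates. By Lemma~\ref{lem:path}, such a replacement gains $b$ for every jump that it avoids, and loses $1$ for every $r$ or $k$ that it no longer matches.

\subsection*{Gates and the first illegal move}

There is one gate before $Z_1$, one between any two consecutive macros, and one after $Z_n$. A gate is \emph{unstable} if it lies between two macros of a part $\mathsf R\mathsf B^b$ or $\mathsf L\mathsf B^b$ of the expansion of a move, and \emph{stable} otherwise. The gates immediately before a jump, and immediately before or after a penalty, are stable. Between consecutive stable gates lies either one penalty or one whole part $\mathsf R\mathsf B^b$ or $\mathsf L\mathsf B^b$. Consequently: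
\begin{enumerate}
\item[(G1)] the heads of consecutive stable gates differ by $0$ or $\pm2$;
\item[(G2)] between two stable gates, the number of macros $\mathsf B$ is $b$ times the number of jumps.
\end{enumerate}

Consider the first illegal move. It is checked and enters a cell with bit $0$; let $\kappa$ be twice the index of this cell, and call the jump of this move the \emph{bad jump}. The walker was in this cell before: otherwise the cell is not the starting cell and still carries its initial bit $1$. Let $G_{\mathrm{out}}$ be the gate immediately before the jump by which the head last left $\kappa$ prior to the bad jump, and $G_{\mathrm{in}}$ the gate immediately after the bad jump. Both have head $\kappa$. The gate $G_{\mathrm{out}}$ is stable. The gate $G_{\mathrm{in}}$ is not; the $b$ bonuses of the illegal move come after it. So if $N$ jumps lie between the two gates, only $b(N-1)$ macros $\mathsf B$ do.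

\begin{lemma}\label{lem:notarget}
No penalty between $G_{\mathrm{out}}$ and $G_{\mathrm{in}}$ has target $\kappa$.
\end{lemma}

\begin{proof}
Between these gates the cell is left only by the first jump and entered only by the bad jump. By Lemma~\ref{lem:pos}(f), a free group with target $\kappa$ would belong to the illegal move, which is checked and has none. A marking group with target $\kappa$ would belong to the move of the first jump. That move would then have $\pi=1$, and the cell would keep bit $1$ until the illegal move, a contradiction.
\end{proof}

\subsection*{Case 1: waiting at drift $\kappa$}

Suppose that no $k$ of $U$ between $G_{\mathrm{out}}$ and $G_{\mathrm{in}}$ faces a hole at drift $\kappa$. Replace the straight path between the two gates by steps $(+1,+1)$, as in the first half of Example~\ref{ex:toy}. These are short steps, and they lead from one gate to the other because both have drift $\kappa$. Every slot of $V$ that is not a hole contains $k$, so all letters $k$ remain matched. The total variation drops by $2N$ and at most $b(N-1)$ letters $r$ are lost. The size is at least $\omega+bN-b(N-1)=\omega+b$.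

\subsection*{Case 2: an accidental penalty}

Otherwise, number all penalties of $w$ in order, and let the $t$-th one have position $(X_t,Y_t)$, head $h_t$ and offsets $a_t,a'_t\in\{1,3\}$ as in Lemma~\ref{lem:pos}(c). All $X_t,Y_t$ are even, $Y_{t+1}-Y_t\ge2g+3$, and consecutive penalties have different colors. There are a penalty $t$ between $G_{\mathrm{out}}$ and $G_{\mathrm{in}}$ and a penalty $t'$ whose hole faces the $k$ of $t$ at drift $\kappa$:
\begin{equation}\label{eq:accident}
\kappa=(X_t+a_t)-(Y_{t'}+a'_{t'}),\qquad\text{so}\qquad|\kappa-(X_t-Y_{t'})|\le2 .
\end{equation}
By Lemma~\ref{lem:notarget}, $t'\ne t$.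

At drift $h_t$ the input part of penalty $t$ faces its own output, and at drift $\kappa$ it faces the output of $t'$. Hence at some drift $\kappa'$ between these two, up to a small error, it faces the output of its neighbor on the side of $t'$, and there the colored letters match. The head itself travels from $\kappa$ to $h_t$ and back, so it passes gates at an even level $\eta$ close to $\kappa'$ both before and after penalty $t$. We leave the straight path at the first of these gates, wait at drift $\kappa'$, and return at the second (Figure~\ref{fig:detour}). Because $\kappa'$ is odd, no accident can happen there.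

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.62cm,y=0.62cm]
\draw[->] (-0.3,-0.6) -- (17.5,-0.6) node[below left] {\small position in $w$};
\draw[->] (-0.3,-0.6) -- (-0.3,4.8) node[right] {\small drift};
\draw[thick] (0,0)--(1.5,0)--(1.5,1)--(3,1)--(3,2)--(5,2)--(5,3)--(6.5,3)--(6.5,4)--(10,4)--(10,3)--(11.5,3)--(11.5,2)--(13.5,2)--(13.5,1)--(15,1)--(15,0)--(17,0);
\draw[thick,dashed] (4,2)--(4.4,1.5)--(12.2,1.5)--(12.6,2);
\fill (1,0) circle (2pt) node[above] {\small $G_{\mathrm{out}}$};
\fill (16,0) circle (2pt) node[above] {\small $G_{\mathrm{in}}$};
\fill (4,2) circle (2pt) node[above] {\small $G_1$};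
\fill (12.6,2) circle (2pt) node[above] {\small $G_2$};
\draw[line width=2.5pt] (7.6,4)--(8.9,4) node[midway,above] {\small penalty $t$};
\node[left] at (-0.3,0) {\small $\kappa$};
\node[left] at (-0.3,1.4) {\small $\kappa'$};
\node[left] at (-0.3,2.1) {\small $\eta$};
\node[left] at (-0.3,4) {\small $h_t$};
\end{tikzpicture}
\caption{The detour in Case 2, schematically. The solid line is the head, that is, the drift of the straight path; it leaves the level $\kappa$ and returns to it by the illegal move. The dashed path leaves the straight path at the gate $G_1$, stays at the odd drift $\kappa'$, where the $g$ colored input letters of penalty $t$ match the colored output letters of the next penalty, and returns at the gate $G_2$ on the same level $\eta$.}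
\label{fig:detour}
\end{figure}

\emph{Choice of $\kappa'$ and $\eta$.} Let $t^\circ=t+1$ if $t'>t$ and $t^\circ=t-1$ if $t'<t$; this penalty exists because $t'$ does. Put $\kappa'=X_t-Y_{t^\circ}+1=h_t+(Y_t-Y_{t^\circ})+1$, an odd number.

(i) Let $t'>t$. Then $Y_{t'}\ge Y_{t+1}$, so \eqref{eq:accident} gives $\kappa\le X_t-Y_{t+1}+2=\kappa'+1$. Also $\kappa'\le h_t-2g-2$. If $\kappa'=\kappa-1$, put $\eta=\kappa$. Otherwise $\kappa'\ge\kappa+1$ by parity; put $\eta=\kappa'+1$, so that $\kappa+2\le\eta<h_t$.

(ii) Let $t'<t$. Then $Y_{t'}\le Y_{t-1}$, so \eqref{eq:accident} gives $\kappa\ge X_t-Y_{t-1}-2=\kappa'-3$. Also $\kappa'\ge h_t+2g+4$. If $\kappa'\in\{\kappa+1,\kappa+3\}$, put $\eta=\kappa$. Otherwise $\kappa'\le\kappa-1$ by parity; put $\eta=\kappa'-1$, so that $h_t<\eta\le\kappa-2$.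

In all cases $\eta$ is even and $\delta=|\kappa'-\eta|\in\{1,3\}$. The value $3$ in (ii) is the reason for the constants $3(b+1)$ in $\gamma$ and $3b$ in $g$, and for the units $e^4$ around a gate.

\emph{Choice of the gates.} We need gates $G_1$ before and $G_2$ after penalty $t$, both with head $\eta$. If $\eta=\kappa$, take $G_1=G_{\mathrm{out}}$ and $G_2=G_{\mathrm{in}}$. Otherwise $\eta$ lies strictly between $\kappa$ and $h_t$. The stable gates from $G_{\mathrm{out}}$ to the gate before penalty $t$ have even heads that go from $\kappa$ to $h_t$ in steps of $0,\pm2$ by (G1), so one of them, $G_1$, has head $\eta$. The stable gates from the one after penalty $t$ to the one before the bad jump have heads that go from $h_t$ to $\kappa+2$ or $\kappa-2$. In case (i) both values are at most $\eta<h_t$, and in case (ii) both are at least $\eta>h_t$. So one of these gates, $G_2$, has head $\eta$. In this subcase both gates are stable.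

\emph{The path.} Let $G_1=(i_1,j_1)$ and $G_2=(i_2,j_2)$, with $i_1-j_1=i_2-j_2=\eta$. Penalty $t$ lies between them, so $i_2-i_1=j_2-j_1>2g+3$. The pair $(i_2+1,j_2+1)$ follows $G_2$ on the straight path, because a unit $e$ follows the gate. Replace the straight path from $(i_1,j_1)$ to $(i_2+1,j_2+1)$ as follows, where $\Rightarrow$ stands for steps $(+1,+1)$ at drift $\kappa'$:
\begin{align*}
\kappa'=\eta+\delta:\quad&(i_1,j_1)\xrightarrow{\text{long}}(i_1+1+\delta,\,j_1+1)\Rightarrow(i_2,\,j_2-\delta)\xrightarrow{\text{short}}(i_2+1,\,j_2+1),\\
\kappa'=\eta-\delta:\quad&(i_1,j_1)\xrightarrow{\text{short}}(i_1+1,\,j_1+1+\delta)\Rightarrow(i_2-\delta,\,j_2)\xrightarrow{\text{long}}(i_2+1,\,j_2+1).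
\end{align*}
The long steps are admissible. Blocks $j_1$ and $j_2$ of $V$ are $p_G$-blocks. Since $\delta\le3$, Lemma~\ref{lem:pos}(e) shows that slots $i_1,\dots,i_1+\delta$ and $i_2-\delta,\dots,i_2$ of $U$ are empty, and that the letters of $w$ between the two blocks of the long step are $p_G(x^bp)^\delta$ in the first line and $p(x^bp)^{\delta-1}x^bp_G$ in the second. Both words have length $1+\delta(b+1)\le1+\gamma$. The result is a block path, and every nonempty slot of $U$ between the gates belongs to a pair on its part of drift $\kappa'$.

\emph{The count.} All letters $k$ between the gates are matched, since $\kappa'$ is odd and they face holes only at even drifts by Lemma~\ref{lem:pos}(d). Let $c$ be the color of penalty $t$. Its letters $u_c$ lie in slots $X_t+5+2l$ of $U$, $0\le l<g$, and face the slots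
\[
X_t+5+2l-\kappa'=Y_{t^\circ}+4+2l
\]
of $V$. Penalty $t^\circ$ has color $1-c$, so these slots contain $u_{1-(1-c)}=u_c$, and $g$ letters are matched that the straight path did not match. Let $N'$ be the number of jumps between $G_1$ and $G_2$. The total variation on the replaced part changes from $2N'$ to $2\delta$. The number of macros $\mathsf B$ between the gates is $bN'$ if both are stable, by (G2), and $b(N'-1)$ if they are $G_{\mathrm{out}}$ and $G_{\mathrm{in}}$; so at most $bN'$ letters $r$ are lost. By Lemma~\ref{lem:path} the size is at least
\[
\omega+b(N'-\delta)-bN'+g=\omega+g-b\delta\ge\omega+(3b+1)-3b=\omega+1 .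
\]

In both cases there is an absorbing matching of size at least $\omega+1$. This proves Proposition~\ref{prop:illegal}, and with it Theorems~\ref{thm:undec} and~\ref{thm:dec}.

\begin{thebibliography}{1}

\bibitem{GED}
Anvay Grover, Ruediger Ehlers, and Loris D'Antoni,
\emph{Synthesizing Transducers from Complex Specifications},
arXiv:2208.05131 (2022).

\end{thebibliography}
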